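# A two-generated group whose product replacement graphs are never connected

## 1. Generating pairs of $\mathbb Z/5$, and a question about long tuples

Which elements generate $\mathbb Z/5$? Exactly $1,2,3,4$. Now look at pairs $(a,b)$ that generate $\mathbb Z/5$, and allow one kind of move: add one entry to the other, or subtract it. Starting from $(2,0)$ we can walk
$$(2,0)\to(2,2)\to(2,4)\to(2,1)\to(1,1)\to(1,0).$$
The second entry was free, so we used it to build a $1$ out of the $2$; then the $1$ repaired the first entry and was cleared. With single entries instead of pairs there is nothing to add, and the four generators $1,2,3,4$ are isolated from each other. One spare entry makes the difference.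

Here is the general setting.

**Definition.** Let $G$ be a group and $k\ge1$. The product replacement graph $\Gamma_k(G)$ has as vertices the generating $k$-tuples of $G$, that is, the $(g_1,\dots,g_k)\in G^k$ with $\langle g_1,\dots,g_k\rangle=G$. The tuple $(g_1,\dots,g_i,\dots,g_k)$ is joined to each of
$$(g_1,\dots,g_ig_j^{\pm1},\dots,g_k)\quad\text{and}\quad(g_1,\dots,g_j^{\pm1}g_i,\dots,g_k),\qquad i\ne j .$$
We call these steps moves. We write $d(G)$ for the minimal number of generators of $G$.

A second example shows what an obstruction looks like. Let $G=(\mathbb Z/5)^2$ and $k=2$. A generating pair is an invertible $2\times2$ matrix over $\mathbb Z/5$ (the entries of the pair are its columns). A move adds $\pm$ one column to another, so the determinant does not change. All four nonzero determinants occur, through the pairs $\big((u,0),(0,1)\big)$, so $\Gamma_2(G)$ has at least four components. Append one trivial entry and this obstruction is gone: from $\big((u,0),(0,1),(0,0)\big)$ add the first entry to the third until the third is $u^{-1}(u,0)=(1,0)$, subtract the third from the first $u-1$ times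 to turn the first into $(1,0)$, and clear the third.

Dunwoody showed that if $G$ is a finite solvable group generated by $d$ elements, then $\Gamma_k(G)$ is connected for every $k>d$. This property is conjectured to hold for all finite groups. It fails for infinite groups, even for metabelian ones. But perhaps infinite groups only need more room. This is the question, taken from Anton Malyshev and Igor Pak, "Growth in product replacement graphs", arXiv:1304.5320 (2013):

*Is it true that for every finitely generated group $G$ there is a $K$ such that $\Gamma_k(G)$ is connected for all $k\ge K$?*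

The answer is no. There is a finitely generated group $G$, with $d(G)=2$, such that $\Gamma_k(G)$ is disconnected for every $k\ge d(G)$.

**Theorem 1.** There is a $2$-generated group $G=M\rtimes(\mathbb Z*C_2)$, with $M$ an elementary abelian $3$-group, such that for every $k\ge2$ the graph $\Gamma_k(G)$ has infinitely many (exactly $\aleph_0$) connected components. More precisely, for every $k\ge2$ there are generating $k$-tuples $\tau_0,\tau_1,\tau_2,\dots$ of $G$ lying in pairwise different $\mathrm{Aut}(F_k)$-orbits.

Here $F_k$ is the free group of rank $k$. A $k$-tuple in $G$ is the same thing as a homomorphism $f:F_k\to G$ (the images of a fixed basis); it generates $G$ when $f$ is onto, and $\mathrm{Aut}(F_k)$ acts on these $f$ by composition. The group $\mathrm{Aut}(G)$ acts as well, on the other side.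

**Theorem 2.**

1. The $\tau_j$ are even pairwise inequivalent under $\mathrm{Aut}(F_k)\times\mathrm{Aut}(G)$. So $G$ has infinitely many "$T_k$-systems" (orbits of this product on generating $k$-tuples) for every $k\ge2$.
2. The number $2$ is optimal: if $G$ is cyclic, $\Gamma_k(G)$ is connected for all $k\ge2$.
3. For every $d\ge2$ there is a group $G_d$ with $d(G_d)=d$ such that $\Gamma_k(G_d)$ has infinitely many components for every $k\ge d$.
4. For any $d$-generated group $G$ and any $k$, all vertices $(\tau,1,\dots,1)$ of $\Gamma_{k+d}(G)$, with $\tau\in\Gamma_k(G)$ and $d$ trailing $1$'s, lie in one component. So in Theorem 1 the inequivalent tuples of length $k$ become equivalent after adding two trivial entries, yet new inequivalent tuples occur at every length.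

## 2. Cyclic groups and padded tuples

The two easy parts of Theorem 2 are what one finds on a first afternoon with the question.

**Proof of Theorem 2(2).** Let $G=\mathbb Z/n$ with $n\ge0$, where $n=0$ means $\mathbb Z$, and let $k\ge2$. If $n=1$ there is one vertex. Otherwise lift a generating tuple to a tuple of integers; a move on the lift induces a move on the tuple. As long as two integers in the lift are nonzero, we can add or subtract the one of smaller absolute value to or from the other so that the sum of absolute values drops. This must stop, so we reach a tuple with at most one nonzero integer, say in position $i$. Modulo $n$ its entry $u$ generates $\mathbb Z/n$ alone, so $u$ is a unit of the ring $\mathbb Z/n$.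

If $i\ne1$, position $1$ holds $0$; adding or subtracting $u$ repeatedly makes it $u^{-1}u=1$, and then the $1$ clears position $i$. If $i=1$, use the first two positions:
$$(u,0)\to(u,1)\to(1,1)\to(1,0),$$
where the arrows add $u^{-1}$ times the first entry to the second, then $1-u$ times the second to the first, then subtract the first from the second; each arrow is a sequence of moves. Every vertex is therefore connected to $(1,0,\dots,0)$. (For finite cyclic groups this is also the case $d=1$ of Dunwoody's theorem.) $\square$

**Proof of Theorem 2(4).** Fix generators $g_1,\dots,g_d$ of $G$. Since $\tau$ generates $G$, each $g_i$ is a word in the entries of $\tau$ and their inverses. Multiplying the $i$-th trailing $1$ by the letters of that word, one after another, connects $(\tau,1,\dots,1)$ to $(\tau,g_1,\dots,g_d)$. Each entry $h$ of $\tau$ has $h^{-1}$ equal to a word in the $g_i^{\pm1}$; multiplying $h$ by its letters turns $h$ into $1$. So we reach $(1,\dots,1,g_1,\dots,g_d)$, which does not depend on $\tau$. This proves the first sentence. The second follows with $d=2$, once Theorem 1 is proved.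 $\square$

This suggests a positive answer: if every sufficiently long generating tuple could be moved to one with $d$ trailing $1$'s, we would be done. The argument stops exactly there. Nothing in it produces a trivial entry; a long tuple has redundancy in the sense that a shorter one could generate, but it need not be possible to concentrate that redundancy in $d$ entries. For a negative answer we need an invariant of components that, unlike the determinant, keeps taking many values at *every* length.

## 3. Kernels of surjections $R^l\to R$

Let us replace the group by a linear model. Let $R$ be a ring with $1$, possibly noncommutative; modules are left modules. A row $(c_1,\dots,c_l)$ defines the $R$-module map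
$$\theta:R^l\to R,\qquad (a_1,\dots,a_l)\mapsto\sum a_ic_i ,$$
and "the row generates" means that $\theta$ is onto; such a row is called unimodular. The linear analog of a move replaces $c_1$ by $c_1+bc_2$. The new map is $(a_1,a_2,\dots)\mapsto\theta(a_1,a_2+a_1b,\dots)$, that is, $\theta$ composed with an automorphism of $R^l$. So the isomorphism class of $\ker\theta$ is unchanged by moves. This is our candidate invariant. To compare kernels we use length.

**Definition.** A module $K$ has length $n$ if it has a chain $0=K_0\subset K_1\subset\dots\subset K_n=K$ of submodules with all $K_i/K_{i-1}$ simple. By the Jordan–Hölder theorem $n$ depends only on $K$; it is determined by the lattice of submodules of $K$, and length is additive along submodules and quotients. For example, a direct sum of $j$ simple modules has length $j$.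

Where does this stop working? If $R$ itself has finite length $n$, for instance if $R$ is finite, then additivity gives $\operatorname{length}(\ker\theta)=(l-1)n$ for every unimodular row of length $l$. The invariant is constant. Even the isomorphism class is: $\theta$ splits because $R$ is free, so $\ker\theta\oplus R\cong R^l$, and Krull–Schmidt gives $\ker\theta\cong R^{l-1}$.

So we want a ring of infinite length. We will ask for something drastic: a ring with $R\cong R^2$ as left modules, so that $R^l\cong R$ for all $l\ge1$ and the length of the row stops mattering. Such a ring is noncommutative: over a nonzero commutative ring, tensoring an isomorphism $R\cong R^2$ with a residue field $R/\mathfrak m$ would give a vector space of dimension both $1$ and $2$. If moreover some $S\in R$ has the property that $b\mapsto bS$ is onto with a small nonzero kernel, then the powers $S^j$ give surjections with kernels of growing size, and $R^l\cong R$ transports them to rows of every length.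

## 4. Shift and doubling operators over $\mathbb F_3$

**The ring.** Let $V$ be the $\mathbb F_3$-vector space with basis $\epsilon_0,\epsilon_1,\epsilon_2,\dots$. Define operators on $V$ by
$$S\epsilon_n=\epsilon_{n+1},\qquad S^*\epsilon_n=\epsilon_{n-1}\ (n\ge 1),\quad S^*\epsilon_0=0,$$
$$s\epsilon_n=\epsilon_{2n},\qquad s^*\epsilon_{2n}=\epsilon_n,\quad s^*\epsilon_{2n+1}=0 .$$
Let $R\subset\mathrm{End}(V)$ be the $\mathbb F_3$-algebra with $1$ generated by $S,S^*,s,s^*$. It is countable, since it consists of $\mathbb F_3$-combinations of words in four letters.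

Put $t=Ss$ and $t^*=s^*S^*$. Then $t\epsilon_n=\epsilon_{2n+1}$. Further, $t^*\epsilon_{2n+1}=s^*\epsilon_{2n}=\epsilon_n$, while $t^*\epsilon_{2n}=0$, because $S^*\epsilon_{2n}$ is either $0$ or a basis vector of odd index. So $s$ spreads $V$ over the even basis vectors and $t$ over the odd ones, and checking on basis vectors gives
$$S^*S=1,\qquad s^*s=t^*t=1,\qquad s^*t=t^*s=0,\qquad ss^*+tt^*=1. \tag{1}$$

For $j\ge0$ let $q_j=1-S^jS^{*j}\in R$. Since $S^jS^{*j}$ fixes $\epsilon_n$ for $n\ge j$ and kills it for $n<j$, the operator $q_j$ is the projection onto $\langle\epsilon_0,\dots,\epsilon_{j-1}\rangle$ along the other basis vectors. Let $\eta_{ab}=S^aq_1S^{*b}\in R$. The operator $q_1S^{*b}$ sends $\epsilon_b$ to $\epsilon_0$ and kills all other $\epsilon_c$, so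
$$\eta_{ab}\,\epsilon_c=\begin{cases}\epsilon_a& c=b,\\ 0& c\ne b.\end{cases}\tag{2}$$
In particular $q_j=\sum_{i<j}\eta_{ii}$, a sum of orthogonal idempotents.

**A row of length one by hand.** Take the row $(S)$. The map $b\mapsto bS$ is onto, since $b=(bS^*)S$. Its kernel consists of those $b\in R$ that kill $\epsilon_1,\epsilon_2,\dots$. Such a $b$ is determined by $b\epsilon_0$, and $b\epsilon_0$ can be any vector of $V$, because $\eta_{n0}$ sends $\epsilon_0$ to $\epsilon_n$. So the kernel is a copy of $V$.

**A row of length two by hand.** Take $(s^*,t^*)$. The map $(a_1,a_2)\mapsto a_1s^*+a_2t^*$ has the two-sided inverse $b\mapsto(bs,bt)$: by (1), $bss^*+btt^*=b$, and $(a_1s^*+a_2t^*)s=a_1$, $(a_1s^*+a_2t^*)t=a_2$. So this row has kernel $0$ and $R^2\cong R$. The row $(1,0)$, also unimodular, has kernel isomorphic to $R$.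

**Lemma 1.** For all $l\ge1$ and $j\ge0$ there are $c_1,\dots,c_l\in R$ such that $\theta_j:R^l\to R$, $(a_i)\mapsto\sum a_ic_i$, is a surjective homomorphism of left $R$-modules whose kernel has length exactly $j$.

*Proof.* **Step 1: an isomorphism $R^l\to R$.** This step makes the length of the row irrelevant. Put
$$\gamma=(s^*,\,s^*t^*,\,\dots,\,s^*t^{*(l-2)},\,t^{*(l-1)}),\qquad\delta=(s,\,ts,\,\dots,\,t^{l-2}s,\,t^{l-1}),$$
with $\gamma=\delta=(1)$ if $l=1$. (For $l=3$ the operators $s,ts,t^2$ spread $V$ over the indices that are $0$ mod $2$, $1$ mod $4$ and $3$ mod $4$.) Using $ss^*=1-tt^*$, the sum telescopes: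
$$\sum_i\delta_i\gamma_i=\sum_{i=0}^{l-2}t^i(1-tt^*)t^{*i}+t^{l-1}t^{*(l-1)}=1 .$$
Next, $\gamma_i\delta_{i'}$ is $1$ if $i=i'$ and $0$ otherwise. Indeed, by $t^*t=1$, with $0\le a,b\le l-2$:
$$s^*t^{*a}\,t^bs=\begin{cases}s^*s=1&a=b,\\ s^*t^{b-a}s=0&a<b\ (\text{as }s^*t=0),\\ s^*t^{*(a-b)}s=0&a>b\ (\text{as }t^*s=0),\end{cases}$$
and $s^*t^{*a}t^{l-1}=s^*t^{l-1-a}=0$, $t^{*(l-1)}t^bs=t^{*(l-1-b)}s=0$, $t^{*(l-1)}t^{l-1}=1$. Hence $a\mapsto\sum a_i\gamma_i$ is an isomorphism $R^l\to R$ of left modules with inverse $b\mapsto(b\delta_i)_i$.

**Step 2: insert the shift.** This step creates a kernel. Let $c_i=\gamma_iS^j$. Then $\theta_j$ is the isomorphism of Step 1 followed by $b\mapsto bS^j$. The latter is onto, since $b=(bS^{*j})S^j$. If $bS^j=0$, then $b=b(1-S^jS^{*j})=bq_j$; conversely $q_jS^j=S^j-S^j(S^{*j}S^j)=0$. So its kernel is $Rq_j$, and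
$$\ker\theta_j\cong Rq_j=\bigoplus_{i<j}R\eta_{ii}.$$

**Step 3: measure the kernel.** The map $R\eta_{ii}\to V$, $a\mapsto a\epsilon_i$, is $R$-linear. It is injective: $a=a\eta_{ii}$ kills every $\epsilon_c$ with $c\ne i$, so $a\epsilon_i=0$ forces $a=0$. It is onto because $\eta_{ni}=\eta_{ni}\eta_{ii}\in R\eta_{ii}$ maps to $\epsilon_n$. Finally, $V$ is a simple $R$-module: if $v\ne0$ has $\epsilon_b$-coordinate $\lambda\ne0$, then $\eta_{nb}v=\lambda\epsilon_n$ for every $n$, so $Rv=V$. Therefore $\ker\theta_j\cong V^j$ has length $j$. $\square$

## 5. From rows to tuples: what a free quotient gives and what it misses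

**Conventions.** If a group $H$ acts on an abelian group $M$, written additively, then $M\rtimes H$ has the product $(m,h)(m',h')=(m+hm',hh')$. We identify $m\in M$ with $(m,1)$, and $p$ denotes the projection to $H$. Conjugation is
$$(m,h)(n,1)(m,h)^{-1}=(hn,1).\tag{3}$$

Here is the most direct way to put rows into a group. Let a ring $A$ be generated by units $x_1,\dots,x_m$ and their inverses, let $H$ be the free group on $x_1,\dots,x_m$, let $M$ be a left $A$-module, and let $G=M\rtimes H$. For $k=m+r$ consider
$$\big((0,x_1),\dots,(0,x_m),(n_1,1),\dots,(n_r,1)\big),\qquad n_i\in M. \tag{4}$$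
By (3), the conjugates of the $n_i$ in the subgroup generated by (4) generate the submodule $\sum An_i$. If this is $M$, the tuple generates $G$. So a surjection $A^r\to M$ gives a generating tuple, and one hopes that its kernel is an invariant.

This cannot produce a $2$-generated example. Let $M\ne0$. A generating $m$-tuple of $G$ would map to a generating $m$-tuple of the free group $H$ of rank $m$, which is a basis since finitely generated free groups are Hopfian. Then the group generated by the tuple maps isomorphically to $H$, so it meets $M$ trivially, and it is not $G$. Hence $d(G)\ge m+1$, and $d(G)=2$ forces $m=1$. But then $A$ is a quotient of $\mathbb Z[x,x^{-1}]$, hence commutative, and Section 3 told us to leave commutative rings.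

The way out is to let $H$ be generated by $x$ and an involution $y$. A pair in $G$ over $(x,y)$ can then reach into $M$ through the relator $Y^2$. Two things must be done: find two units $x,y$ with $y^2=1$ that generate a suitable noncommutative ring, and determine exactly what the relator $Y^2$ contributes. The bookkeeping is done by the relation module.

**Definition.** Let $\pi:F\to H$ be a surjection from a free group, with kernel $N$. Conjugation makes $N^{ab}$ a $\mathbb ZH$-module: $h\cdot[\nu]=[g\nu g^{-1}]$ for any $g$ with $\pi(g)=h$. This is well defined because conjugation by $N$ is trivial on $N^{ab}$. It is called the relation module of $\pi$.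

For example, let $F=\langle Y\rangle\cong\mathbb Z$ and $H=C_2=\langle y\rangle$, with $Y\mapsto y$. Then $N=\langle Y^2\rangle$, so $N^{ab}\cong\mathbb Z$ is generated by $[Y^2]$, and $y[Y^2]=[YY^2Y^{-1}]=[Y^2]$. The class $[Y^2]$ is fixed by $y$. This tiny fact decides the shape of the construction: where $2$ is invertible, $[Y^2]$ is fixed by the idempotent $\frac12(1+y)$.

## 6. Two matrices that generate $M_5(R)$, and the group $G$

The ring $R$ has four generators $S,S^*,s,s^*$, none of which needs to be a unit. Passing to $5\times5$ matrices hides all four in one invertible matrix.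

Let $A=M_5(R)$, and let $M=R^5$ (columns), a left $A$-module with standard columns $e_1,\dots,e_5$. We let scalars act on columns from the right, so $e_ic$ is the column with $c$ in place $i$ and $0$ elsewhere, and $e_iR$ is the set of columns supported in place $i$. Left multiplication by a matrix commutes with right multiplication by $R$. Write $E_{ab}$ for the matrix units of $A$, write $wE_{ab}$ for the matrix with $w\in R$ in place $(a,b)$ and zeros elsewhere, and put $e=E_{11}$. Let $u_2,u_3,u_4,u_5$ be $S,S^*,s,s^*$. Define $x,y\in A$ by
$$xe_i=e_{i+1}\ (1\le i\le4),\qquad xe_5=e_1+\sum_{i=2}^5e_iu_i,\qquad y=\mathrm{diag}(1,-1,-1,-1,-1).$$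

*The matrix $x$ is invertible.* Let $x^{-1}$ denote the matrix with $x^{-1}e_i=e_{i-1}$ for $i\ge2$ and $x^{-1}e_1=e_5-\sum_{i=2}^5e_{i-1}u_i$. For $i\ge2$ we have $xx^{-1}e_i=xe_{i-1}=e_i$, and
$$xx^{-1}e_1=xe_5-\sum_{i=2}^5 e_iu_i=e_1 .$$
For $i\le4$ we have $x^{-1}xe_i=e_i$, and
$$x^{-1}xe_5=x^{-1}e_1+\sum_{i=2}^5e_{i-1}u_i=e_5 .$$

Clearly $y^2=1$. In $\mathbb F_3$ we have $\frac12=2=-1$, so $e=\frac12(1+y)=-(1+y)$ lies in the subring generated by $y$.

**Lemma 2.** The ring $A$ is generated by $x,x^{-1},y$.

*Proof.* Let $A_0$ be the subring they generate. It contains $e=E_{11}$.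

**Step 1: the first column of matrix units.** For $1\le a\le5$ we have $x^{a-1}e_1=e_a$, so $E_{a1}=x^{a-1}E_{11}\in A_0$.

**Step 2: the first row, and the scalars $u_i$.** For $b\le4$, the $b$-th row of $x^{-1}$ has $-u_{b+1}$ in place $1$ (from $x^{-1}e_1$), $1$ in place $b+1$ (from $x^{-1}e_{b+1}=e_b$), and $0$ elsewhere. Hence
$$E_{1b}x^{-1}=-u_{b+1}E_{11}+E_{1,b+1}\qquad(1\le b\le4).$$
Suppose $E_{1b}\in A_0$; this holds for $b=1$. Multiplying the right-hand side by $E_{11}$ on the right leaves $-u_{b+1}E_{11}$, so $u_{b+1}E_{11}\in A_0$, and then $E_{1,b+1}\in A_0$. By induction all $E_{1b}$ and all $u_iE_{11}$, $2\le i\le5$, lie in $A_0$.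

**Step 3: everything.** Products and sums of the $u_iE_{11}$ and $E_{11}$ give $wE_{11}\in A_0$ for all $w\in R$, since $R$ is generated by $u_2,\dots,u_5$ over the prime field $\mathbb F_3$. Then $wE_{ab}=E_{a1}(wE_{11})E_{1b}\in A_0$ for all $a,b$. $\square$

**The group.** Let $H=\langle x\rangle*\langle y\mid y^2\rangle\cong\mathbb Z*C_2$, using the same letters. It acts on $M$ through the matrices $x,y$. Let
$$\rho:\mathbb ZH\to A$$
be the resulting ring homomorphism. It is surjective by Lemma 2. Put $J=\ker\rho$, so $A=\mathbb ZH/J$. On a module killed by $J$, a $\mathbb ZH$-submodule is the same as an $A$-submodule. Let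
$$G=M\rtimes H,\qquad p:G\to H .$$
The group $M$ is an elementary abelian $3$-group. Both $M$ and $H$ are countable, so $G$ is countable.

## 7. The relation module after base change to $A$

Fix $k=2+r$ with $r\ge0$. Let $F_k$ be free on $X,Y,Z_1,\dots,Z_r$, let $\pi:F_k\to H$ be given by
$$X\mapsto x,\qquad Y\mapsto y,\qquad Z_i\mapsto1,$$
and let $N=\ker\pi$. Since $F_k/\langle\langle Y^2,Z_1,\dots,Z_r\rangle\rangle=\langle X,Y\mid Y^2\rangle=H$, the group $N$ is the normal closure of $Y^2,Z_1,\dots,Z_r$. So the relation module $N^{ab}$ is generated over $\mathbb ZH$ by $[Y^2],[Z_1],\dots,[Z_r]$. Put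
$$Q=A\otimes_{\mathbb ZH}N^{ab}=N^{ab}/JN^{ab}.$$

**Observation.** Let $L$ be a left $A$-module and let $f:F_k\to L\rtimes H$ be a homomorphism whose composition with $L\rtimes H\to H$ is $\pi$. Then $f(N)\subset L$, and by (3), $f(g\nu g^{-1})=\pi(g)\cdot f(\nu)$ for $g\in F_k$, $\nu\in N$. Since $L$ is abelian, $f$ induces a $\mathbb ZH$-linear map $N^{ab}\to L$; since $JL=0$, this induces an $A$-linear map $Q\to L$.

The next lemma says that a spare generator $Z_i$ contributes a full copy of $A$, while the relator $Y^2$ contributes exactly one column, $Ae$.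

**Lemma 3.** The map $\iota:Ae\oplus A^r\to Q$, $(a,b_1,\dots,b_r)\mapsto a[Y^2]+\sum b_i[Z_i]$, is an isomorphism of $A$-modules.

*Proof.* **Surjectivity.** Conjugation by $Y$ fixes $Y^2$, so $y[Y^2]=[Y^2]$, and in $Q$, which is an $\mathbb F_3$-vector space,
$$e[Y^2]=\tfrac12(1+y)[Y^2]=[Y^2].$$
Hence $a[Y^2]=(ae)[Y^2]$ for all $a\in A$, so multiples by elements of $Ae$ suffice, and $\iota$ is onto because $[Y^2]$ and the $[Z_i]$ generate $Q$.

**Injectivity.** We build a left inverse by exhibiting a homomorphism into a semidirect product. Let $L=Ae\oplus A^r$, and let $v_1,\dots,v_r$ be the standard basis of $A^r$. Since $F_k$ is free, we may define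
$$\psi:F_k\to L\rtimes H,\qquad X\mapsto(0,x),\quad Y\mapsto(2e,y),\quad Z_i\mapsto(v_i,1).$$
As $ye=e$,
$$\psi(Y^2)=(2e+y\cdot2e,\,1)=(4e,1)=(e,1).$$
By the Observation, $\psi$ induces an $A$-map $Q\to L$ with $[Y^2]\mapsto e$ and $[Z_i]\mapsto v_i$. Composed with $\iota$ it sends $(a,b_1,\dots,b_r)$ to $ae+\sum b_iv_i=(a,b_1,\dots,b_r)$, because $ae=a$ for $a\in Ae$. So $\iota$ is injective. $\square$

## 8. The tuples $\tau_j$ and the lengths of their kernels

Let $j\ge0$ and $l=1+5r$. Take the row of Lemma 1 for $(l,j)$, renumbered as $(c_0,c_1,\dots,c_{5r})$. Let $n_i\in R^5=M$ be the column with entries $c_{5i-4},\dots,c_{5i}$, for $1\le i\le r$. Put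
$$\tau_j=\big((0,x),\ (2e_1c_0,\,y),\ (n_1,1),\dots,(n_r,1)\big)\in G^k .\tag{5}$$
Let $f_j:F_k\to G$ be the corresponding homomorphism. Then $pf_j=\pi$, so by the Observation $f_j$ induces an $A$-map $F_j:Q\to M$. Since $y$ fixes the columns supported in place $1$,
$$f_j(Y^2)=2e_1c_0+y(2e_1c_0)=4e_1c_0=e_1c_0 .$$
Under the isomorphism of Lemma 3, and with $v_i$ as above, $F_j$ becomes
$$F_j:Ae\oplus A^r\to M,\qquad e\mapsto e_1c_0,\quad v_i\mapsto n_i .\tag{6}$$

**The case $k=2$ by hand.** Here $r=0$, $l=1$, $c_0=S^j$, and $\tau_j=\big((0,x),(2e_1S^j,y)\big)$. An element $a\in Ae$ is a matrix whose only nonzero column is its first, say $m\in R^5$, and $F_j(a)=a\,e_1S^j=mS^j$. So $F_j$ is the map $R^5\to R^5$ that multiplies every entry by $S^j$ on the right. It is onto, and its kernel consists of the columns with entries in $Rq_j$. The tuple generates, and the kernel grows with $j$. The next lemma does this for all $r$.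

**Lemma 4.** $\tau_j$ generates $G$, and $\ker F_j$ is an $A$-module of length exactly $j$.

*Proof.* **Step 1: restrict $F_j$ to first rows.** This turns $F_j$ into the map of Lemma 1. For a left $A$-module $K$, the set $eK$ is a module over $eAe=RE_{11}\cong R$. We have $e(Ae)=RE_{11}\cong R$; $eA\cong R^{1\times5}$ (rows), since $eA$ consists of the matrices supported in the first row; and $eM=e_1R\cong R$. Take an element $(aE_{11},B_1,\dots,B_r)$ of $e(Ae\oplus A^r)$, where $B_i$ has first row $\beta_i$ and is zero elsewhere. By (6),
$$F_j(aE_{11},B_1,\dots,B_r)=e_1\Big(ac_0+\sum_{i=1}^r\beta_in_i\Big).$$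
Writing out the products $\beta_in_i$, we see that the map $e(Ae\oplus A^r)\to eM$ is the map
$$R\oplus(R^{1\times5})^r=R^{1+5r}\to R,\qquad (a,\beta_1,\dots,\beta_r)\mapsto ac_0+\sum\beta_in_i ,$$
which is exactly $\theta_j$.

**Step 2: $\tau_j$ generates $G$.** As $\theta_j$ is onto, $e_1\in F_j(Q)$. So $F_j(Q)\supseteq Ae_1=M$. The image of $F_j$ is $f_j(N)$, so $f_j(N)=M$. Thus the image of $f_j$ contains $M$, and since $pf_j=\pi$ is onto $H$, the map $f_j$ is onto $G$.

**Step 3: the length of the kernel.** Let $K=\ker F_j$. Then $eK$ is the kernel of $F_j$ on $eQ$: clearly $eK\subset K\cap eQ$, and if $\xi\in K\cap eQ$ then $\xi=e\xi\in eK$. By Step 1, $eK\cong\ker\theta_j$, an $R$-module of length $j$. It remains to compare submodules of $K$ and of $eK$; this is Morita equivalence, and here is the direct check. We have $AeA=A$, because $\sum_aE_{a1}\,e\,E_{1a}=1$. Send an $A$-submodule $K'\subset K$ to $eK'$, and an $eAe$-submodule $U\subset eK$ to $AU$. Then $A(eK')=AeAK'=K'$, and $e(AU)=eA(eU)=(eAe)U=U$. Both maps preserve inclusions, so they are inverse isomorphisms between the lattice of $A$-submodules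 of $K$ and the lattice of $R$-submodules of $eK$. Hence $K$ has length $j$. $\square$

## 9. The kernel is an invariant: proof of Theorem 1

**Step 1: from moves to automorphisms.** Suppose that $\tau_i$ and $\tau_j$ lie in the same component of $\Gamma_k(G)$. A move that replaces $g_a$ by $g_ag_b^{\pm1}$ or $g_b^{\pm1}g_a$ replaces the homomorphism $f:F_k\to G$ of the tuple by $f\circ\kappa$, where $\kappa\in\mathrm{Aut}(F_k)$ does the same to the $a$-th basis element of $F_k$ and fixes the others. So there is $\varphi\in\mathrm{Aut}(F_k)$ with
$$f_i=f_j\circ\varphi .\tag{7}$$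
From here on we use only (7), so the argument covers $\mathrm{Aut}(F_k)$-orbits as well.

**Step 2: $\varphi$ acts on the relation module.** Composing (7) with $p$ gives $\pi=\pi\varphi$; this is where it matters that all $\tau_j$ lie over the same tuple of $H$. So $\nu\in N$ if and only if $\varphi(\nu)\in N$, that is, $\varphi(N)=N$. The induced automorphism $\varphi_*$ of $N^{ab}$ is $\mathbb ZH$-linear, because
$$\varphi(g\nu g^{-1})=\varphi(g)\varphi(\nu)\varphi(g)^{-1}\quad\text{and}\quad\pi(\varphi(g))=\pi(g).$$
So $\varphi_*$ preserves $JN^{ab}$, as does its inverse, and it induces an $A$-automorphism $\Phi$ of $Q$.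

**Step 3: compare kernels.** For $\nu\in N$ we have $f_i(\nu)=f_j(\varphi(\nu))$, which says $F_i=F_j\circ\Phi$. Thus $\Phi$ maps $\ker F_i$ isomorphically onto $\ker F_j$. By Lemma 4 these have lengths $i$ and $j$, so $i=j$.

**Step 4: count.** For every $k\ge2$, the generating tuples $\tau_0,\tau_1,\tau_2,\dots$ therefore lie in pairwise different $\mathrm{Aut}(F_k)$-orbits, hence in different components of $\Gamma_k(G)$. As $G$ is countable, $\Gamma_k(G)$ has countably many vertices, so it has exactly $\aleph_0$ components. The case $k=2$ of Lemma 4 shows that $G$ is $2$-generated. It is not cyclic, since its quotient $H$ maps onto $\mathbb Z\times C_2$, which is not cyclic. So $d(G)=2$. This proves Theorem 1. $\blacksquare$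

Consequently no $K$ exists for this $G$; every non-empty $\Gamma_k(G)$ is disconnected.

## 10. Automorphisms of $G$: proof of Theorem 2(1)

An automorphism of $G$ might not respect $M$ or the map to $H$. We first show that it must respect $M$, and then rerun Section 9 with a twist.

**Step 1: a free subgroup of index $2$ in $H$.** We need it to understand normal subgroups of $H$. Consider $F(a,b)\rtimes\langle y\rangle$, with $y$ of order $2$ swapping $a$ and $b$. It has the presentation $\langle a,b,y\mid y^2,\ yay=b\rangle=\langle a,y\mid y^2\rangle$, which is $H$ with $a=x$. So $P=\langle x,x'\rangle\le H$, where $x'=yxy$, is free on $x,x'$, has index $2$, and $H=P\sqcup yP$.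

**Step 2: $H$ has no nontrivial abelian normal subgroup $D$.** The group $D\cap P$ is an abelian normal subgroup of the free group $P$; being free and abelian, it is cyclic. Suppose $D\cap P=\langle g\rangle\ne1$. Conjugation by elements of $P$ sends $g$ to $g^{\pm1}$, so the centralizer of $g$ in $P$ has index at most $2$. It is also cyclic, since centralizers of nontrivial elements of free groups are cyclic. But a subgroup of index at most $2$ contains all squares, in particular $x^2$ and $x'^2$, which do not commute. This is impossible, so $D\cap P=1$. Then $D$ embeds in $H/P$, and $|D|\le2$.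

Suppose $D=\{1,g\}$ with $g\ne1$. Then $g$ is central in $H$, and $g\notin P$, so $g=yz$ with $z\in P$. Now
$$x=gxg^{-1}=y(zxz^{-1})y=(yzy)\,x'\,(yzy)^{-1},$$
so $x$ and $x'$ are conjugate in $P$. This is impossible, since they have different images in $P^{ab}\cong\mathbb Z^2$. So $D=1$.

**Step 3: $M$ is characteristic in $G$.** If $B$ is an abelian normal subgroup of $G$, then $p(B)$ is an abelian normal subgroup of $H$, hence trivial, and $B\subset M$. For $\alpha\in\mathrm{Aut}(G)$ the groups $\alpha(M)$ and $\alpha^{-1}(M)$ are abelian and normal, so both lie in $M$, and $\alpha(M)=M$.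

**Step 4: semilinearity.** If $\tau_i$ and $\tau_j$ are equivalent under $\mathrm{Aut}(F_k)\times\mathrm{Aut}(G)$, then
$$\alpha f_i=f_j\varphi\qquad\text{for some }\alpha\in\mathrm{Aut}(G),\ \varphi\in\mathrm{Aut}(F_k).\tag{8}$$
By Step 3, $\alpha$ induces $\bar\alpha\in\mathrm{Aut}(H)$ with $p\alpha=\bar\alpha p$. Then
$$\pi\varphi=pf_j\varphi=p\alpha f_i=\bar\alpha pf_i=\bar\alpha\pi .$$
So $\varphi(\nu)\in N$ if and only if $\nu\in N$, and $\varphi(N)=N$. Let $h\in H$ and choose $g\in F_k$ with $\pi(g)=h$. As $\pi(\varphi(g))=\bar\alpha(h)$, we get on $N^{ab}$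
$$\varphi_*(h\xi)=\bar\alpha(h)\varphi_*(\xi).$$
Applying $\alpha$ to $hm=(0,h)\,m\,(0,h)^{-1}$ and using (3) gives on $M$
$$\alpha(hm)=\bar\alpha(h)\alpha(m).$$

**Step 5: the twist passes to $A$.** Extend $\bar\alpha$ to a ring automorphism of $\mathbb ZH$; by additivity $\alpha(zm)=\bar\alpha(z)\alpha(m)$ for $z\in\mathbb ZH$. The ring $A$ acts faithfully on $M=R^5$, so $J$ is the annihilator of $M$ in $\mathbb ZH$. As $\alpha(M)=M$, we have $zM=0$ if and only if $\bar\alpha(z)M=0$. So $\bar\alpha(J)=J$, and $\bar\alpha$ induces a ring automorphism $\hat\alpha$ of $A$. Also $\varphi_*(JN^{ab})=\bar\alpha(J)N^{ab}=JN^{ab}$, so $\varphi_*$ induces an additive bijection $\Phi:Q\to Q$ with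
$$\Phi(a\xi)=\hat\alpha(a)\Phi(\xi)\quad(a\in A),\qquad \alpha F_i=F_j\Phi ,$$
the second equation being (8) evaluated on $N$.

**Step 6: compare kernels.** Since $\alpha$ is injective on $M$, $\xi\in\ker F_i$ if and only if $\Phi(\xi)\in\ker F_j$. So $\Phi$ restricts to a semilinear bijection $\ker F_i\to\ker F_j$. It carries $A$-submodules to $A$-submodules, because $a\Phi(\xi)=\Phi(\hat\alpha^{-1}(a)\xi)$, and so does its inverse. It is thus an isomorphism of submodule lattices, the lengths agree, and $i=j$ by Lemma 4. $\blacksquare$

## 11. Groups with $d(G_d)=d$: proof of Theorem 2(3)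

Let $d\ge2$ and $H_d=H*F_{d-2}$, where the free generators $x_2,\dots,x_{d-1}$ of $F_{d-2}$ act trivially on $M$. Let $G_d=M\rtimes H_d$. We check that each ingredient survives.

**The ring map.** The homomorphism $\mathbb ZH_d\to A$ is still onto, because its restriction to $\mathbb ZH$ is. Let $J$ now denote its kernel.

**The relation module.** For $k=d+r$ with $r\ge0$, use the free group on $X,Y,X_2,\dots,X_{d-1},Z_1,\dots,Z_r$ and the map $\pi$ to $H_d$ with $X\mapsto x$, $Y\mapsto y$, $X_i\mapsto x_i$, $Z_i\mapsto1$. Its kernel $N$ is again the normal closure of $Y^2,Z_1,\dots,Z_r$, since adding these relators gives $\langle X,Y,X_2,\dots,X_{d-1}\mid Y^2\rangle=H_d$. The Observation is unchanged. In Lemma 3, surjectivity uses only the generators $[Y^2],[Z_i]$ and $y[Y^2]=[Y^2]$. For injectivity, let $\psi$ send $X_i\mapsto(0,x_i)$ and keep its other values; the computation of $\psi(Y^2)$ and $\psi(Z_i)$ does not change. So again $Q\cong Ae\oplus A^r$.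

**The tuples and the invariant.** Insert the entries $(0,x_2),\dots,(0,x_{d-1})$ into $\tau_j$. Then $pf_j=\pi$, and $F_j$ is given by (6). The proof of Lemma 4 applies word for word: $f_j(N)=M$, and $pf_j=\pi$ is onto $H_d$, so the tuple generates $G_d$, and $\ker F_j$ has length $j$. Steps 1 to 3 of Section 9 use only $pf_i=pf_j=\pi$, the module $Q$ and these lengths. So $\Gamma_k(G_d)$ has infinitely many components for every $k\ge d$.

**The number of generators.** Taking $r=0$, $G_d$ is $d$-generated. It maps onto $H_d$, hence onto $\mathbb Z^{d-1}\times C_2$, hence onto $C_2^d$, which is a $d$-dimensional vector space over $\mathbb F_2$ and needs $d$ generators. So $d(G_d)=d$. $\blacksquare$
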